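# The algebraic connectivity of a graph and of its complement: $\max\{\lambda_2(G),\lambda_2(\overline G)\}\ge 2-\sqrt2$

## 1. Diameter at most two, where the bound is 1

All graphs are finite and simple. For a graph $G$ on $n$ vertices, $A(G)$ is the adjacency matrix, $D(G)$ the diagonal matrix of degrees, and $L(G)=D(G)-A(G)$ the Laplacian, with eigenvalues
$$0=\lambda_1(G)\le\lambda_2(G)\le\cdots\le\lambda_n(G).$$
The number $\lambda_2(G)$ is the *algebraic connectivity* of $G$. We write $\overline G$ for the complement and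
$$M(G)=\max\{\lambda_2(G),\lambda_2(\overline G)\}.$$

A graph and its complement cannot both be disconnected, so they cannot both have $\lambda_2=0$. Can they both be nearly disconnected, in the sense that both values $\lambda_2$ are small? Precisely: what is the supremum of all real $c$ such that $M(G)\ge c$ for every graph $G$ of order at least 2? The question comes from B. Afshari, S. Akbari, M.J. Moghaddamzadeh and B. Mohar, "The Algebraic Connectivity of a Graph and its Complement", arXiv:1806.06770 (2018).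

We use these standard facts.

* For every $x\in\mathbb R^V$, $x^{T}L(G)x=\sum_{ij\in E(G)}(x_i-x_j)^2$. Hence $L(G)$ is positive semidefinite, and $L(G)\mathbf 1=0$.
* There is an eigenvector $x\neq0$ with $x\perp\mathbf 1$ and $L(G)x=\lambda_2(G)x$. If some nonzero vector orthogonal to $\mathbf 1$ is an eigenvector with eigenvalue $\rho$, then $\lambda_2(G)\le\rho$.
* $L(G)+L(\overline G)=nI-J$, with $J$ the all-ones matrix. So an eigenvector orthogonal to $\mathbf 1$ for the eigenvalue $\rho$ of $L(G)$ is an eigenvector of $L(\overline G)$ for $n-\rho$. In particular $\lambda_2(\overline G)=n-\lambda_n(G)$.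

The eigenvalue equation $L(G)x=\lambda x$ at a vertex $i$ reads $\sum_{j\sim i}(x_i-x_j)=\lambda x_i$. Subtracting the equations at two vertices $w,z$ gives
$$\lambda(x_w-x_z)=\sum_{j\sim w}(x_w-x_j)+\sum_{j\sim z}(x_j-x_z).\tag{1}$$
The easy special case comes from reading (1) where $x$ is largest and smallest.

**Proposition 1.** If any two distinct vertices of $G$ are adjacent or have a common neighbor, then $\lambda_2(G)\ge1$ (for $n\ge2$).

**Proof.** Let $x\perp\mathbf 1$ be an eigenvector for $\lambda=\lambda_2(G)$, with maximum $x_w$ and minimum $x_z$. A nonzero vector orthogonal to $\mathbf 1$ is not constant, so $x_w>x_z$. All terms on the right of (1) are nonnegative. If $w\sim z$, the term $j=z$ of the first sum is already $x_w-x_z$. If $j$ is a common neighbor of $w$ and $z$, it contributes $(x_w-x_j)+(x_j-x_z)=x_w-x_z$. In both cases $\lambda(x_w-x_z)\ge x_w-x_z$, so $\lambda\ge1$. $\blacksquare$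

So $M(G)\ge1$ as soon as $G$ or $\overline G$ has diameter at most 2. This covers every disconnected graph $G$: in $\overline G$, two vertices from different components of $G$ are adjacent, and two vertices of the same component have a common neighbor in any other component. The value 1 occurs: for the star with $n-1\ge2$ leaves, the vector equal to $1$ on one leaf, $-1$ on another and $0$ elsewhere is an eigenvector for $1$, so $\lambda_2=1$ by Proposition 1, while the complement is disconnected.

What changes in general? Proposition 1 leaves only the graphs for which $G$ and $\overline G$ both have diameter at least 3, and there (1) alone no longer gives the bound 1. Let us look at the smallest of them.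

## 2. Orders 2, 3, 4, and the two theorems

For $n=2,3$ nothing is left over: a graph on 2 vertices is complete or edgeless, and a graph on 3 vertices is disconnected (at most one edge) or has diameter at most 2 (at least two edges). So $M(G)\ge1$.

For $n=4$, if $G$ and $\overline G$ are both connected, each has at least 3 of the 6 pairs as edges, so each has exactly 3 and is a tree. A tree on 4 vertices is the star, whose complement is disconnected, or the path $P_4$, which is self-complementary. So $P_4$ is the only remaining graph.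

Write the path as $w\,u\,v\,z$. For an antisymmetric vector $(1,p,-p,-1)$ the equation at $w$ is $1-p=\lambda$ and the equation at $u$ is $2p-1+p=\lambda p$. So $(1-\lambda)(3-\lambda)=1$, that is $\lambda^2-4\lambda+2=0$ and $\lambda=2\pm\sqrt2$. For a symmetric vector $(1,p,p,1)$ we get $1-p=\lambda$ and $p-1=\lambda p$; hence $\lambda(1+p)=0$, which gives $\lambda=0$ with $p=1$, or $p=-1$ with $\lambda=2$. The four eigenvalues are $0,\,2-\sqrt2,\,2,\,2+\sqrt2$ (the textbook formula is $2-2\cos(k\pi/4)$, $k=0,\dots,3$), and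
$$M(P_4)=2-\sqrt2\approx0.586<1 .$$

The theorem says that this is the worst graph of any order.

**Theorem 2.** $M(G)\ge2-\sqrt2$ for every graph $G$ of order $n\ge2$, with equality if and only if $G\cong P_4$. Hence the supremum asked for is $2-\sqrt2$.

**Theorem 3.**

1. If $n\ge5$, then $M(G)\ge\frac{5-\sqrt{13}}2\approx0.697$, with equality if and only if $G$ is the bull (a triangle with pendant vertices at two of its vertices).
2. For every $n\ge2$, $M(G)\ge1-5/\sqrt n$.
3. For every $n\ge4$ some graph $B_n$ of order $n$ has $M(B_n)\le c_n:=\frac{n-\sqrt{n^2-4n+8}}2<1$.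

Here $c_4=2-\sqrt2$ and $c_5=\frac{5-\sqrt{13}}2$, so the minimum of $M$ over graphs of order $n$ is exactly $c_n$ for $n=4,5$. By parts 2 and 3, $\min_{|G|=n}M(G)\to1$ as $n\to\infty$, and this minimum is less than 1 for every $n\ge4$.

## 3. Four hubs that induce a path

From now on assume $M(G)<1$, and put $\lambda=\lambda_2(G)$, $\mu=\lambda_2(\overline G)$. Fix $x\ne0$ with $L(G)x=\lambda x$, $x\perp\mathbf 1$, and $y\neq0$ with $L(\overline G)y=\mu y$, $y\perp\mathbf 1$. Choose vertices with
$$x_w=\max x,\quad x_z=\min x,\quad y_u=\max y,\quad y_v=\min y .$$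
Both vectors are nonconstant, so $x_w>x_z$ and $y_u>y_v$. The symbol $\sim$ always means adjacency in $G$. We run the proof of Proposition 1 backward, in $G$ and in $\overline G$, to see what these four vertices look like.

**Step 1: adjacency inside the two pairs.** Since $\lambda<1$, the proof of Proposition 1 shows that $w\not\sim z$ and that $w,z$ have no common neighbor in $G$. Since $\mu<1$, the same holds for $u,v$ in $\overline G$. In terms of $G$: $u\sim v$, and every other vertex is $G$-adjacent to $u$ or to $v$.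

**Step 2: the four vertices are distinct.** Suppose $u=w$. Then $z\ne v$, because $u\sim v$ but $w\not\sim z$. So $z\notin\{u,v\}$, and by Step 1 $z$ is adjacent to $u$ or $v$. Since $z\not\sim w=u$, we get $z\sim v$. Now $v$ is adjacent both to $u=w$ and to $z$, a common neighbor of $w$ and $z$, which is impossible. Replacing $x$ by $-x$ exchanges $w$ and $z$; replacing $y$ by $-y$ exchanges $u$ and $v$. So the same argument excludes $u=z$, $v=w$ and $v=z$.

**Step 3: the edges among them.** By Step 1 each of $w,z$ is adjacent to $u$ or $v$, and neither $u$ nor $v$ is adjacent to both $w$ and $z$. So either $w\sim u$, $z\sim v$ or $w\sim v$, $z\sim u$, with no other edges between $\{w,z\}$ and $\{u,v\}$. Replacing $y$ by $-y$ if needed, we assume the first. We call $w,u,v,z$ the *hubs*. The edges of $G$ among them are $wu,uv,vz$; the edges of $\overline G$ among them are $uz,zw,wv$.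

**Step 4: the middle edge has a definite direction.** This makes a quantity positive that we divide by later. Keeping only the terms $j=u$ and $j=v$ in (1),
$$\lambda(x_w-x_z)\ge(x_w-x_u)+(x_v-x_z)=(x_w-x_z)-(x_u-x_v),$$
so $a:=x_u-x_v\ge(1-\lambda)(x_w-x_z)>0$. In $\overline G$ the vertex $u$ is adjacent to $z$ and $v$ to $w$, so in the same way $y_z-y_w\ge(1-\mu)(y_u-y_v)>0$.

## 4. Double stars: no inequality for $G$ alone can suffice

On $P_4$ itself the local equations finish the job. Put $g=x_w-x_z$. Subtracting the equations at $u$ and $v$ gives $\lambda a=2a-(x_w-x_u)-(x_v-x_z)=3a-g$, so $g=(3-\lambda)a$. With $a\ge(1-\lambda)g$ this yields $(1-\lambda)(3-\lambda)\le1$, that is $\lambda\ge2-\sqrt2$.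

The first thing to try is therefore the same argument in general: use $\lambda$ and $x$ only, and bound the extra terms. It stops at the equation for $u$ and $v$. Every further neighbor $j$ of $u$ adds a term $x_u-x_j$, which can be negative, as low as $x_u-x_w$, and there can be many of them. This is not a defect of technique. Let $S_k$ be the double star: adjacent centers $u,v$, with $k$ leaves at each, so $n=2k+2$ and $S_1=P_4$.

* Leaf value $1$ and center value $p$ on the side of $u$, negatives on the side of $v$: $1-p=\lambda$ and $(k+1)p-k+p=\lambda p$. So $(1-\lambda)(k+2-\lambda)=k$, that is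
$$\lambda^2-(k+3)\lambda+2=0.\tag{2}$$
* Leaf value $1$ and center value $p$ on both sides: $1-p=\lambda$ and $k(p-1)=\lambda p$. So $-k\lambda=\lambda(1-\lambda)$, and $\lambda\in\{0,k+1\}$.
* Differences of two leaves at the same center: $\lambda=1$, with multiplicity $2(k-1)$.

This is the full list of $2k+2$ eigenvalues. At $\lambda=1$ the left side of (2) is $-k<0$, so its smaller root $\ell_k$ is below 1 and its larger root $k+3-\ell_k$ exceeds $k+2$. Hence
$$\lambda_2(S_k)=\ell_k=\frac{2}{k+3-\ell_k}<\frac2{k+2}\to0,\qquad \lambda_2(\overline{S_k})=(2k+2)-(k+3-\ell_k)=k-1+\ell_k .$$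
So $\lambda_2(G)$ alone has no positive lower bound, even when the hub picture is present. What $G$ loses, $\overline G$ gains. We need one inequality from $G$ and one from $\overline G$, written in the same parameters, so that the two cannot both be slack.

## 5. Nine hub neighborhoods, five counts, and the duality

**Types.** Let $R=V\setminus\{w,u,v,z\}$, and for $t\in R$ let $N_t$ be the set of hubs that are $G$-adjacent to $t$. By Step 1 of Section 3, $N_t$ contains at least one of $u,v$ and at most one of $w,z$. This leaves $3\cdot3=9$ possible sets. We sort them into five classes and let $\alpha,\beta,\gamma,\varepsilon,m$ count the vertices $t\in R$ with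
$$\begin{array}{ll}\alpha:\ N_t\in\{\{u\},\{u,w\}\},&\beta:\ N_t\in\{\{v\},\{v,z\}\},\\ \gamma:\ N_t\in\{\{v,w\},\{u,v,w\}\},&\varepsilon:\ N_t\in\{\{u,z\},\{u,v,z\}\},\qquad m:\ N_t=\{u,v\}.\end{array}$$
All nine sets occur, so $n=4+\alpha+\beta+\gamma+\varepsilon+m$. For example, $P_4$ has all counts $0$; a path $w\,u\,v\,z$ with one more vertex adjacent to exactly $u,v$ is the bull, with $m=1$ and the other counts $0$. In the double star $S_k$, with one leaf of each center chosen as $w$ and $z$, the remaining leaves give $\alpha=\beta=k-1$, $\gamma=\varepsilon=m=0$.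

**Duality.** Pass to $\overline G$, with $y$ in the role of $x$, $-x$ in the role of $y$, and
$$(w^*,u^*,v^*,z^*)=(u,z,w,v).$$
Then everything in Section 3 holds for the starred data. The hub edges of $\overline G$ are $uz,zw,wv$, that is $w^*u^*,\,u^*v^*,\,v^*z^*$. The vector $y$ has its maximum at $w^*=u$ and its minimum at $z^*=v$; the vector $-x$ has its maximum at $u^*=z$ and its minimum at $v^*=w$. And $y_{u^*}-y_{v^*}=y_z-y_w>0$ by Step 4.

The hub neighborhoods in $\overline G$ are the complements of the sets $N_t$, so we can compute the starred counts: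

* $\alpha^*$ counts $\overline G$-neighborhoods $\{u^*\}=\{z\}$ and $\{u^*,w^*\}=\{z,u\}$, i.e. $N_t=\{u,v,w\}$ or $\{v,w\}$. So $\alpha^*=\gamma$.
* $\beta^*$ counts $\{v^*\}=\{w\}$ and $\{v^*,z^*\}=\{w,v\}$, i.e. $N_t=\{u,v,z\}$ or $\{u,z\}$. So $\beta^*=\varepsilon$.
* $\gamma^*$ counts $\{v^*,w^*\}=\{w,u\}$ and $\{u^*,v^*,w^*\}=\{z,w,u\}$, i.e. $N_t=\{v,z\}$ or $\{v\}$. So $\gamma^*=\beta$.
* $\varepsilon^*$ counts $\{u^*,z^*\}=\{z,v\}$ and $\{u^*,v^*,z^*\}=\{z,w,v\}$, i.e. $N_t=\{u,w\}$ or $\{u\}$. So $\varepsilon^*=\alpha$.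
* $m^*$ counts $\{u^*,v^*\}=\{z,w\}$, i.e. $N_t=\{u,v\}$. So $m^*=m$.

## 6. A quadratic inequality in $x_u-x_v$ and the truncated spread

Fix any $\theta$ with $\max\{\lambda,\mu\}\le\theta<1$. Put $\delta=1-\theta\in(0,1]$ and $\tau=1+\delta=2-\theta$, and define
$$A=\alpha+\gamma+\tau,\quad B=\beta+\varepsilon+\tau,\quad d_u=\alpha+\varepsilon+\tau,\quad d_v=\beta+\gamma+\tau,$$
$$N=A+B=d_u+d_v=\alpha+\beta+\gamma+\varepsilon+2\tau,\qquad P=AB,\qquad Q=d_ud_v,$$
$$K=(\alpha+\tau)(\beta+\tau)-\gamma\varepsilon,\qquad K'=(\gamma+\tau)(\varepsilon+\tau)-\alpha\beta .$$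
Under the duality $A^*=\gamma+\beta+\tau=d_v$, $B^*=\varepsilon+\alpha+\tau=d_u$, $d_u^*=\gamma+\alpha+\tau=A$ and $d_v^*=\varepsilon+\beta+\tau=B$. So $N^*=N$, $P^*=Q$, $Q^*=P$, and directly from the definitions $K^*=K'$ and $(K')^*=K$.

**Proposition 4.** $K,K'>0$, and
$$K^2\ge\delta P\,W,\qquad W=\delta Q+(\tau+\delta m)N+2(1-\delta)\frac{mQ}{N},\tag{3}$$
$$K'^2\ge\delta Q\,W',\qquad W'=\delta P+(\tau+\delta m)N+2(1-\delta)\frac{mP}{N}.\tag{4}$$

Inequality (4) is (3) for $\overline G$, so it suffices to prove $K>0$ and (3). The plan is to bound from below the edge sum of $x$ minus $\theta\|x\|^2$, eliminating every vertex outside the hubs.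

**Step 1: translate $x$, then drop the edges inside $R$.** We want a convenient normalization of $x_u,x_v$. Let $r=d_v/N\in(0,1)$, so $1-r=d_u/N$. Replace $x$ by $x+c\mathbf 1$, with $c$ chosen so that
$$x_u=ra,\qquad x_v=-(1-r)a ,$$
and keep the name $x$. This is possible because $x_u-x_v=a$ is unchanged. The edge sum is unchanged too, and since the original $x$ is orthogonal to $\mathbf 1$, $\|x+c\mathbf 1\|^2=\|x\|^2+c^2n\ge\|x\|^2$. Hence $\sum_{ij\in E(G)}(x_i-x_j)^2\le\theta\sum_ix_i^2$ for the new $x$. Omitting the nonnegative terms of edges inside $R$,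
$$0\ge\Phi:=\sum_{hh'\in\{wu,uv,vz\}}(x_h-x_{h'})^2-\theta\sum_{h\text{ hub}}x_h^2+\sum_{t\in R}\Big[\sum_{h\in N_t}(x_t-x_h)^2-\theta x_t^2\Big].\tag{5}$$
We still have $x_z\le x_i\le x_w$ for all $i$, and $x_w\ge x_u>0>x_v\ge x_z$. The choice of $r$ will be explained in Step 4.

**Step 2: one free vertex.** Each bracket in (5) will be compared with the following minimum. For real $p,q$ let
$$\psi(p,q)=\min_s\big[(s-p)^2+(s-q)^2-\theta s^2\big].$$
The expression is $\tau s^2-2(p+q)s+p^2+q^2$, so
$$\psi(p,q)=p^2+q^2-\frac{(p+q)^2}\tau=\frac1\tau\big(\delta p^2+\delta q^2-2pq\big).$$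
In $q$ this is a convex quadratic with minimum at $q=p/\delta$ and minimum value $\frac1\tau(\delta-\frac1\delta)p^2=\frac{(\delta-1)(\delta+1)}{\tau\delta}p^2=-\frac\theta\delta p^2$. Completing the square, also in $(s-p)^2-\theta s^2=\delta s^2-2ps+p^2$,
$$\psi(p,q)=-\frac\theta\delta p^2+\frac1{\tau\delta}(\delta q-p)^2,\tag{6}$$
$$(s-p)^2-\theta s^2=-\frac\theta\delta p^2+\frac1\delta(\delta s-p)^2.\tag{7}$$

**Step 3: truncate, and bound every bracket.** For $N_t=\{u,w\}$ the bracket is at least $\psi(x_u,x_w)$. We would like the same bound for $N_t=\{u\}$, so that only the sum $\alpha$ of the two counts matters. It can fail. By (7) the bracket for $\{u\}$ takes the value $-\frac\theta\delta x_u^2$ at $x_t=x_u/\delta$, and by (6) this is less than $\psi(x_u,x_w)$ when $x_w\neq x_u/\delta$; the value $x_t=x_u/\delta$ is allowed by $x_t\le x_w$ when $x_w>x_u/\delta$. With $\theta=\delta=\frac12$, $x_u=1$, $x_w=4$ one has $\psi(1,4)=\frac13$, while the bracket for $\{u\}$ at $x_t=2$ is $1-2=-1$. The remedy is to replace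 $x_w$ by the smaller of $x_w$ and the minimizer:
$$w'=\min(x_w,\,x_u/\delta)>0,\qquad z'=\max(x_z,\,x_v/\delta)<0 .$$
With these values every bound goes through:

* $N_t=\{u,w\}$: the bracket is at least $\psi(x_u,x_w)\ge\psi(x_u,w')$, because either $w'=x_w$, or $w'=x_u/\delta$ minimizes $\psi(x_u,\cdot)$.
* $N_t=\{u\}$: the bracket is at least $\psi(x_u,w')$. If $x_w\ge x_u/\delta$, then $w'=x_u/\delta$ and $\psi(x_u,w')=-\frac\theta\delta x_u^2$, which by (7) is at most the bracket. If $x_w<x_u/\delta$, then $x_t\le x_w=w'<x_u/\delta$, so $x_u-\delta x_t\ge x_u-\delta w'>0$ and $(\delta x_t-x_u)^2\ge(\delta w'-x_u)^2$. Since $\tau\ge1$, comparing (7) with (6) gives the claim.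
* $N_t=\{v,w\}$ or $\{u,v,w\}$: dropping the square with $x_u$ if it is there, the bracket is at least $\psi(x_v,x_w)$. The minimizer of $\psi(x_v,\cdot)$ is $x_v/\delta<0<w'\le x_w$, so $\psi(x_v,\cdot)$ increases from $w'$ to $x_w$, and the bracket is at least $\psi(x_v,w')$.
* The hub $w$: $(x_w-x_u)^2-\theta x_w^2\ge(w'-x_u)^2-\theta w'^2$, because by (7) the quadratic $(s-x_u)^2-\theta s^2$ is minimal at $s=x_u/\delta$, and $w'$ is $x_w$ or this minimizer.
* The mirror images: apply the above to $-x$ with the hubs read as $z,v,u,w$, using $\psi(-p,-q)=\psi(p,q)$. The brackets for $\{v,z\},\{v\}$ are at least $\psi(x_v,z')$, those for $\{u,z\},\{u,v,z\}$ at least $\psi(x_u,z')$, and $(x_z-x_v)^2-\theta x_z^2\ge(z'-x_v)^2-\theta z'^2$.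
* $N_t=\{u,v\}$: the bracket is at least $\psi(x_u,x_v)$.

**Step 4: collect.** We now have $0\ge\Phi\ge$ an expression in $w',z',x_u,x_v$ alone. Multiply it by $\tau$, using $\tau\psi(p,q)=\delta p^2+\delta q^2-2pq$, and read off coefficients. For $w'^2$: $\tau(1-\theta)+\delta(\alpha+\gamma)=\delta A$; likewise $\delta B$ for $z'^2$. For $x_u^2$: the edges $wu$, $uv$ and the term $-\theta x_u^2$ give $\tau(2-\theta)=\tau^2=\tau+\delta\tau$, and the brackets give $\delta(\alpha+\varepsilon+m)$; the total is $\delta d_u+\delta m+\tau$. Likewise $\delta d_v+\delta m+\tau$ for $x_v^2$. The products come from the three hub edges and the terms $-2pq$. Hence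
$$\begin{aligned}0\ge{}&\delta Aw'^2+\delta Bz'^2-2w'\big[(\alpha+\tau)x_u+\gamma x_v\big]-2z'\big[\varepsilon x_u+(\beta+\tau)x_v\big]\\&+(\delta d_u+\delta m+\tau)x_u^2+(\delta d_v+\delta m+\tau)x_v^2-2(\tau+m)x_ux_v .\end{aligned}\tag{8}$$

Now $x_u=\frac{d_v}Na$ and $x_v=-\frac{d_u}Na$. For the linear terms in $w',z'$,
$$(\alpha+\tau)d_v-\gamma d_u=(\alpha+\tau)(\beta+\tau+\gamma)-\gamma(\alpha+\tau+\varepsilon)=K,$$
$$\varepsilon d_v-(\beta+\tau)d_u=\varepsilon(\beta+\tau+\gamma)-(\beta+\tau)(\alpha+\tau+\varepsilon)=-K .$$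
This explains the normalization: with $x_u=\rho a$, $x_v=-(1-\rho)a$ the two bracketed coefficients in (8) add up to $\big(\rho d_u-(1-\rho)d_v\big)a$, which vanishes only for $\rho=d_v/N=r$. For this $\rho$ only the difference $w'-z'$ enters linearly.

For the last line of (8) substitute $-2x_ux_v=a^2-x_u^2-x_v^2$. It becomes
$$(\tau+m)a^2+\delta(d_ux_u^2+d_vx_v^2)-(1-\delta)m(x_u^2+x_v^2).$$
Here $d_ur^2+d_v(1-r)^2=\frac{d_ud_v^2+d_vd_u^2}{N^2}=\frac QN$ and $r^2+(1-r)^2=1-2r(1-r)=1-\frac{2Q}{N^2}$. Altogether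
$$0\ge\delta(Aw'^2+Bz'^2)-\frac{2aK}N(w'-z')+a^2\Big[\frac{\delta Q}N+\tau+m-(1-\delta)m\Big(1-\frac{2Q}{N^2}\Big)\Big].$$

**Step 5: two variables.** Put $g=w'-z'>0$. By Cauchy–Schwarz $g^2\le(Aw'^2+Bz'^2)\big(\frac1A+\frac1B\big)$, that is $Aw'^2+Bz'^2\ge\frac PNg^2$. Multiply the last inequality by $N$. The square bracket times $N$ is
$$\delta Q+\tau N+mN-(1-\delta)mN+2(1-\delta)\frac{mQ}N=W,$$
so
$$0\ge\delta P\,g^2-2K\,ag+W\,a^2.\tag{9}$$
Since $a,g,\delta P,W>0$, the middle term must be negative, so $K>0$. Moreover $2Kag\ge\delta Pg^2+Wa^2\ge2ag\sqrt{\delta PW}$, which is (3). $\blacksquare$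

As a check of the algebra, put the counts of the double star $S_k$ into (3). Then $P=Q=K=(k-1+\tau)^2$, $N=2\sqrt K$, $m=0$, and (3) reads $K\ge\delta(\delta K+2\tau\sqrt K)$. Divide by $\tau\sqrt K$, use $1-\delta^2=(1-\delta)\tau$ and $\sqrt K=k+\delta$: the result is $(1-\delta)(k+\delta)\ge2\delta$. In terms of $\theta=1-\delta$ this is $\theta^2-(k+3)\theta+2\le0$, exactly the quadratic (2). So on these counts (3) permits every $\theta\in[\ell_k,1)$ and leaves all the work to $\overline G$. There $K'=\tau^2-(k-1)^2\le0$ for $k\ge3$, in conflict with $K'>0$; this agrees with $M(S_k)=k-1+\ell_k\ge1$.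

## 7. $K+K'=\tau N$ and the proof of Theorem 2

The two inequalities of Proposition 4 are tied together by elementary identities.

**Lemma 5.** With the notation of Section 6,
$$K+K'=\tau N,\tag{10}$$
$$P\ge\max(K,K'),\qquad Q\ge\max(K,K').\tag{11}$$

**Proof.** Expanding,
$$K+K'=\big(\alpha\beta+\tau(\alpha+\beta)+\tau^2-\gamma\varepsilon\big)+\big(\gamma\varepsilon+\tau(\gamma+\varepsilon)+\tau^2-\alpha\beta\big)=\tau(\alpha+\beta+\gamma+\varepsilon+2\tau).$$
Next, $P=(\alpha+\gamma+\tau)(\beta+\varepsilon+\tau)$ is at least $(\alpha+\tau)(\beta+\tau)\ge K$ and at least $(\gamma+\tau)(\varepsilon+\tau)\ge K'$. The same two bounds hold for $Q=(\alpha+\varepsilon+\tau)(\beta+\gamma+\tau)$. $\blacksquare$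

**The lower bound.** If $M(G)\ge1$ there is nothing to prove, since $1>2-\sqrt2$. Otherwise use Section 6 with $\theta=M(G)$. Passing from $G$ to $\overline G$ exchanges $K$ and $K'$ and does not change $M$, so we may assume $K\le K'$. By (11), $P,Q\ge K'\ge K$, and by (10), $\tau N\ge2K$. With (3),
$$K^2\ge\delta PW\ge\delta P(\delta Q+\tau N)\ge\delta K(\delta K+2K)=(\delta^2+2\delta)K^2.\tag{12}$$
Since $K>0$, $\delta^2+2\delta\le1$, so $(\delta+1)^2\le2$ and $\delta\le\sqrt2-1$. Hence $M(G)=1-\delta\ge2-\sqrt2$.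

**Equality.** Suppose $\delta=\sqrt2-1$. Then $\delta^2+2\delta=1$ and all inequalities in (12) are equalities. From $W=\delta Q+\tau N$ we get $\delta mN+2(1-\delta)mQ/N=0$, so $m=0$. In the third inequality $P\ge K>0$ and $\delta Q+\tau N\ge(\delta+2)K>0$, so equality forces $P=K$; as $P\ge K'\ge K$, also $P=K'$. Now
$$P-K=(\alpha+\tau)\varepsilon+\gamma(\beta+\tau)+2\gamma\varepsilon=0\quad\text{gives}\quad\gamma=\varepsilon=0,$$
$$P-K'=(\gamma+\tau)\beta+\alpha(\varepsilon+\tau)+2\alpha\beta=0\quad\text{gives}\quad\alpha=\beta=0 .$$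
So $R=\emptyset$, $n=4$, and the graph is the path $w\,u\,v\,z$. If we had exchanged $G$ and $\overline G$, the conclusion is still $G\cong P_4$, because $P_4$ is self-complementary. Conversely $M(P_4)=2-\sqrt2$ by Section 2. Hence $c$ has the required property if and only if $c\le2-\sqrt2$, and the supremum is $2-\sqrt2$. This proves Theorem 2. $\blacksquare$

## 8. The graphs $B_n$, with both connectivities below 1

This section proves part 3 of Theorem 3. For $n\ge4$ let $B_n$ be the path $w\,u\,v\,z$ together with $n-4$ pairwise nonadjacent vertices, each adjacent to exactly $u$ and $v$. Thus $B_4=P_4$ and $B_5$ is the bull. Let $\lambda=c_n$ be the smaller root of $\lambda^2-n\lambda+n-2=0$, equivalently of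
$$(1-\lambda)(n-1-\lambda)=1.\tag{13}$$
The left side of (13) is $n-1>1$ at $\lambda=0$ and $0$ at $\lambda=1$, so there is a root in $(0,1)$. The two roots sum to $n$, so this one is the smaller. Hence $0<c_n<1$.

**In $B_n$.** Consider the vector with $x_w=1$, $x_u=1-\lambda$, $x_v=-(1-\lambda)$, $x_z=-1$ and $0$ elsewhere. It is orthogonal to $\mathbf 1$. At $w$: $x_w-x_u=\lambda=\lambda x_w$. At $u$, which has degree $n-2$: $(n-2)x_u-x_w-x_v=(n-1)x_u-x_w$, and this equals $\lambda x_u$ because $(n-1-\lambda)x_u=(n-1-\lambda)(1-\lambda)=1=x_w$ by (13). At an extra vertex both sides are $0$. The equations at $v,z$ follow by antisymmetry. So $\lambda_2(B_n)\le c_n$.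

**In $\overline{B_n}$.** The hubs form the path $u\,z\,w\,v$. The extra vertices form a clique, and each of them is adjacent to exactly $z,w$ among the hubs. Put the values $1,\,1-\lambda,\,-(1-\lambda),\,-1$ on $u,z,w,v$ and $0$ elsewhere. The vertex $u$ has $z$ as its only neighbor and $z$ has degree $n-2$, so the equations at the hubs are the same as before. At an extra vertex $L(\overline{B_n})$ gives $-(x_z+x_w)=0$, since the other members of the clique carry the value $0$. So $\lambda_2(\overline{B_n})\le c_n$, and $M(B_n)\le c_n$. $\blacksquare$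

Since $c_4=\frac{4-\sqrt8}2=2-\sqrt2$, Theorem 2 shows that the minimum of $M$ at order 4 is $c_4$.

## 9. Order at least five: the bull

This section proves part 1 of Theorem 3.

**Step 1: the value at the bull.** We show $M=c_5$ for the bull. Let $t$ be its fifth vertex. The reflection $w\leftrightarrow z$, $u\leftrightarrow v$ splits the eigenvectors into antisymmetric and symmetric ones. For $(x_w,x_u,x_v,x_z,x_t)=(1,p,-p,-1,0)$ we get $1-p=\lambda$ and $4p-1=\lambda p$, so $\lambda^2-5\lambda+3=0$ and $\lambda=\frac{5\pm\sqrt{13}}2$. On symmetric vectors, in the coordinates $(x_w,x_u,x_t)$, the Laplacian acts as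
$$\begin{pmatrix}1&-1&0\\-1&2&-1\\0&-2&2\end{pmatrix}.$$
This matrix has trace $5$, sum of principal $2\times2$ minors $1+2+2=5$, and determinant $1\cdot(4-2)+1\cdot(-2)=0$. Its eigenvalues are the roots of $\lambda(\lambda^2-5\lambda+5)$, namely $0$ and $\frac{5\pm\sqrt5}2$. The smallest nonzero eigenvalue is $\frac{5-\sqrt{13}}2=c_5$. By Section 8, $\overline{B_5}$ is the path $u\,z\,w\,v$ with one more vertex adjacent to exactly $z,w$, again a bull. So the bull is self-complementary and $M=c_5$.

It remains to show: **if $n\ge5$ and $M(G)\le c_5$, then $G$ is the bull.**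

**Step 2: setup.** Assume $n\ge5$ and $M(G)\le c_5<1$, and use Section 6 with $\theta=c_5$. Then $\delta=\frac{\sqrt{13}-3}2$, so
$$\delta^2+3\delta=1,\qquad0.302<\delta<0.303,\tag{14}$$
because $0.302^2+0.906<1<0.303^2+0.909$. Exchanging $G$ and $\overline G$ is harmless, since the bull is self-complementary; so let $K\le K'$, whence $K\le\tau N/2$ by (10). From $(A-\tau)(B-\tau)\ge0$ and $A+B=N$ we get $P\ge\tau(N-\tau)$, and likewise $Q\ge\tau(N-\tau)$. Put
$$\sigma=\alpha+\beta+\gamma+\varepsilon,\qquad\nu=\frac N\tau=2+\frac\sigma\tau,\qquad s=\nu-1=1+\frac\sigma\tau\ge1 .$$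
Then $P,Q\ge\tau^2(\nu-1)$, and (3) divided by $\tau^4$ gives
$$\frac{\nu^2}4\ge\frac{K^2}{\tau^4}\ge\delta(\nu-1)\Big[\delta(\nu-1)+\nu+\frac m\tau\Big(\delta\nu+2(1-\delta)\frac{\nu-1}\nu\Big)\Big].\tag{15}$$
Since $n=4+\sigma+m\ge5$, there are three cases: $m\ge1$; $m=0$, $\sigma\ge2$; $m=0$, $\sigma=1$.

**Step 3: $m\ge1$ gives the bull.** As $\nu\ge2$, $\delta\nu+2(1-\delta)\frac{\nu-1}\nu\ge2\delta+(1-\delta)=\tau$. So (15) gives $\frac{(s+1)^2}4\ge\delta s\,[(1+\delta)s+1+m]$, that is
$$\Big(\delta+\delta^2-\frac14\Big)s^2+\Big((1+m)\delta-\frac12\Big)s-\frac14\le0 .$$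
Take $m=1$. At $s=1$ the left side is $\delta^2+3\delta-1=0$. It is strictly increasing for $s\ge1$, because $\delta+\delta^2=1-2\delta>\frac14$ and $2\delta>\frac12$. Hence $s=1$. For $m\ge2$ the left side is larger by $(m-1)\delta s>0$, so it is positive, a contradiction. Therefore $m=1$, $\sigma=0$, $n=5$, and the graph is the path $w\,u\,v\,z$ plus one vertex adjacent to exactly $u,v$: the bull.

**Step 4: $m=0$, $\sigma\ge2$ is impossible.** Now (15) reads $\frac{(s+1)^2}4\ge\delta s\,[(1+\delta)s+1]$. With $\delta+\delta^2=1-2\delta$ this becomes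
$$\Big(\frac34-2\delta\Big)s^2-\Big(\frac12-\delta\Big)s-\frac14\le0 .$$
Since $\tau<1.303<\frac43$, $s\ge1+\frac2\tau>\frac52$. By (14), $\frac34-2\delta>0.144$ and $\frac12-\delta<0.198$. At $s=\frac52$ the left side exceeds $0.9-0.495-0.25>0$. For $s\ge\frac52$ its derivative exceeds $2\cdot0.144\cdot\frac52-0.198>0$. So the left side is positive at our $s$, a contradiction.

**Step 5: $m=0$, $\sigma=1$ is impossible.** If $\alpha=1$ or $\beta=1$, then $K=\tau(1+\tau)>\tau^2=K'$, contrary to $K\le K'$. If $\gamma=1$ or $\varepsilon=1$, then $K=\tau^2$, $P=\tau(1+\tau)$, $N=1+2\tau$, and (3) with $W\ge\tau N$ gives $\tau^4\ge\delta\,\tau(1+\tau)\,\tau(1+2\tau)$, that is $\tau^2\ge\delta(1+\tau)(1+2\tau)$. But $\tau^2<1.303^2<1.7$, while the right side exceeds $0.302\cdot2.302\cdot3.604>2.5$, a contradiction.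

So for $n\ge5$ we have $M(G)\ge c_5=\frac{5-\sqrt{13}}2$, with equality exactly for the bull. In particular the minimum at order 5 is $c_5$. $\blacksquare$

## 10. Large order: $M(G)\ge1-5/\sqrt n$

This section proves part 2 of Theorem 3. If $n\le25$, then $1-5/\sqrt n\le0\le M(G)$. If $M(G)\ge1$ there is nothing to prove. So let $n>25$, $M(G)<1$, $\theta=M(G)$, $\delta=1-\theta$; the goal is $\delta<5/\sqrt n$. As before we may assume $K\le K'$, so $K\le\tau N/2$ and $P\ge K'\ge K>0$. By Theorem 2, $\delta\le\sqrt2-1$, so $\tau\le\sqrt2$.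

Since $n=4+\alpha+\beta+\gamma+\varepsilon+m$, either $m$ is large or $N$ is, and $m$ and $N$ enter (3) in different ways.

**Step 1: $m\ge n/3$.** Here the term $\delta mN$ of $W$ is enough. By (3),
$$\delta\cdot\delta mN\le\delta W\le\frac{K^2}P\le K\le\frac{\tau N}2 ,$$
so $\delta^2\le\frac\tau{2m}\le\frac{3\sqrt2}{2n}<\frac{25}n$, and $\delta<5/\sqrt n$.

**Step 2: $m<n/3$; a lower bound for $PQ$.** Now $N=n-m-4+2\tau>\frac{2n}3-2\ge\frac n2$, because $\tau>1$ and $n\ge12$. We use (3) and (4) together, and for this we need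
$$PQ\ge\frac{N^2}{16}\min(K,K').\tag{16}$$
Here $PQ=A\,B\,d_u\,d_v$. Since $(\alpha+\tau)+(\beta+\tau)+\gamma+\varepsilon=N$, one of these four summands is at least $N/4$. It is part of two of the four factors, and the other two factors have a product that we can bound:

* If $\alpha+\tau\ge N/4$, then $A,d_u\ge N/4$, and $Bd_v=(\beta+\varepsilon+\tau)(\beta+\gamma+\tau)\ge(\varepsilon+\tau)(\gamma+\tau)\ge K'$.
* If $\beta+\tau\ge N/4$, then $B,d_v\ge N/4$, and $Ad_u=(\alpha+\gamma+\tau)(\alpha+\varepsilon+\tau)\ge(\gamma+\tau)(\varepsilon+\tau)\ge K'$.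
* If $\gamma\ge N/4$, then $A,d_v\ge N/4$, and $Bd_u=(\beta+\varepsilon+\tau)(\alpha+\varepsilon+\tau)\ge(\beta+\tau)(\alpha+\tau)\ge K$.
* If $\varepsilon\ge N/4$, then $B,d_u\ge N/4$, and $Ad_v=(\alpha+\gamma+\tau)(\beta+\gamma+\tau)\ge(\alpha+\tau)(\beta+\tau)\ge K$.

This proves (16).

**Step 3: multiply (3) and (4).** Since $W,W'\ge\tau N$, the product of (3) and (4) gives $K^2K'^2\ge\delta^2PQ\,\tau^2N^2$. Taking square roots and using (16) with $\min(K,K')=K$,
$$KK'\ge\delta\tau N\sqrt{PQ}\ge\delta\tau\,\frac{N^2}4\sqrt K .$$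
By (10) and $K>0$, $K'\le\tau N$. Hence $K\tau N\ge\delta\tau\frac{N^2}4\sqrt K$, that is $\sqrt K\ge\delta N/4$. Finally, with $K\le\tau N/2$, $\tau\le\sqrt2$ and $N\ge n/2$,
$$\delta\le\frac{4\sqrt K}N\le\frac4N\sqrt{\frac{\tau N}2}=\frac{4\sqrt{\tau/2}}{\sqrt N}\le\frac{4\cdot2^{-1/4}\cdot\sqrt2}{\sqrt n}=\frac{4\cdot2^{1/4}}{\sqrt n}<\frac5{\sqrt n},$$
because $4\cdot2^{1/4}<4.76$. This proves part 2. $\blacksquare$

Together with Section 8, for every $n\ge4$,
$$1-\frac5{\sqrt n}\le\min_{|G|=n}M(G)\le c_n<1 .$$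
So the minimum is below 1 for every $n\ge4$ and tends to 1 as $n\to\infty$, as stated in Theorem 3.
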